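\title{M\"obius maps and monomials do not generate the group of global $\mathcal P$-forms}


\begin{abstract}
The field $\mathbb F_q(x_0,\dots,x_{n-1})$ carries an $n$-th root of the Frobenius map, and with it a composition law whose invertible elements form the group $\mathcal G(n,q)$ of global $\mathcal P$-forms. M\"obius maps and invertible monomials belong to this group. We show that they do not generate it in general. For every $n\ge 3$ the subgroup that they generate has infinite index, and for odd $n\ge3$ even its normal closure has infinite index; the missing elements are monomials for the group law on the projective line with two conjugate quadratic points removed. For $n=q=2$ we give an explicit element outside the subgroup.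
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $q=p^k$ be a power of a prime $p$ and let $n\ge1$ be an integer with $\gcd(n,k)=1$; these assumptions hold throughout. Let $K=\mathbb F_q(x_0,\dots,x_{n-1})$ and let $\sigma\colon K\to K$, also written $f\mapsto f^*$, be the $\mathbb F_q$-embedding with
\[
\sigma x_i=x_{i+1}\quad(0\le i<n-1),\qquad \sigma x_{n-1}=x_0^q .
\]
Then $\sigma^nx_i=x_i^q$ for all $i$, so $\sigma^nf=f^q$ for all $f\in K$: the map $\sigma$ is an $n$-th root of the Frobenius map. For $f,g\in K\setminus\mathbb F_q$ put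
\[
f\circ g=f(g,\sigma g,\dots,\sigma^{n-1}g).
\]
It is known that $g,\sigma g,\dots,\sigma^{n-1}g$ are algebraically independent over $\mathbb F_q$, so that $f\circ g$ is defined, and that $(K\setminus\mathbb F_q,\circ)$ is a monoid with identity $x_0$; short proofs are included in Section~\ref{sec:prelim}. The invertible elements of this monoid are the \emph{global $\mathcal P$-forms}, and $\mathcal G(n,q)$ denotes the group that they form.

The definition is best understood on finite fields. Let $d\ge1$ be prime to $n$. The Galois group of $\mathbb F_{q^d}/\mathbb F_q$ is cyclic of order $d$, so it contains exactly one $\varphi$ with $\varphi^n(z)=z^q$. For $z\in\mathbb F_{q^d}$ let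
\begin{equation}\label{eq:Rz}
R_z=(z,\varphi z,\dots,\varphi^{n-1}z),
\end{equation}
and let $\widehat f(z)=f(R_z)$ when the denominator of $f$ does not vanish at $R_z$. Then $\widehat{f^*}(z)=\varphi(\widehat f(z))$, so $(g,\sigma g,\dots,\sigma^{n-1}g)$ sends $R_z$ to $R_{\widehat g(z)}$, and $\widehat{f\circ g}(z)=\widehat f(\widehat g(z))$ whenever the right side is defined. A global $\mathcal P$-form is thus a single formula that defines, for all $d$ prime to $n$ at once, a partial map of $\mathbb F_{q^d}$ that is inverted by a formula of the same kind.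

Two families of global $\mathcal P$-forms are visible at once. For $n=1$ the law is ordinary composition, and $\mathcal G(1,q)$ is the group of \emph{M\"obius maps} $(ax_0+b)/(cx_0+d)$ with $a,b,c,d\in\mathbb F_q$ and $ad-bc\ne0$; as functions of $x_0$ alone, they form a subgroup of $\mathcal G(n,q)$ for every $n$. The second family is the set $\mathcal M(n,q)$ of monomials in $\mathcal G(n,q)$. With $\rho=q^{1/n}$, it is known that
\begin{equation}\label{eq:M}
\mathcal M(n,q)=\Bigl\{x_0^{e_0}\cdots x_{n-1}^{e_{n-1}}:\ e_i\in\mathbb Z,\ \textstyle\sum_i e_i\rho^i\in\mathbb Z[\rho]^\times\Bigr\}.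
\end{equation}
For $n=q=2$, for instance, the identity $(\sqrt2-1)(1+\sqrt2)=1$ corresponds to $(x_1/x_0)\circ(x_0x_1)=x_1x_0^2/(x_0x_1)=x_0$. Let $H=H(n,q)$ be the subgroup of $\mathcal G(n,q)$ generated by $\mathcal G(1,q)\cup\mathcal M(n,q)$. The following question comes from Hou's paper \cite{Hou}.

\medskip
\noindent\textbf{Question.} \emph{Is $H(n,q)=\mathcal G(n,q)$ for every $n\ge2$ and every $q=p^k$ with $\gcd(n,k)=1$?}
\medskip

One would guess that the answer is yes. It is yes for $n=1$. For $n\ge 2$ the monomials come from the group law on $\mathbb P^1\setminus\{0,\infty\}$, and conjugation by M\"obius maps moves $\{0,\infty\}$ to any other pair of $\mathbb F_q$-rational points, so all these group laws are accounted for by $H$. The guess overlooks one more pair that is defined over $\mathbb F_q$: two conjugate points $\alpha,\alpha^q\in\mathbb F_{q^2}$. Monomials for the group law on $\mathbb P^1\setminus\{\alpha,\alpha^q\}$ have coefficients in $\mathbb F_q$, and they show that the answer is no.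

\begin{theorem}\label{thm:index}
Let $n\ge3$, let $\pi$ be a root of $X^n+q$, and let $\alpha\in\mathbb F_{q^2}\setminus\mathbb F_q$. For $\varepsilon=\sum_{i<n}e_i\pi^i\in\mathbb Z[\pi]^\times$ define $g_\varepsilon$ by
\begin{equation}\label{eq:geps}
\frac{g_\varepsilon-\alpha}{g_\varepsilon-\alpha^q}=\prod_{i=0}^{n-1}\Bigl(\frac{x_i-\alpha}{x_i-\alpha^q}\Bigr)^{e_i}.
\end{equation}
Then $\varepsilon\mapsto g_\varepsilon$ is an injective homomorphism $\mathbb Z[\pi]^\times\to\mathcal G(n,q)$, and $g_\varepsilon\in H$ if and only if $\varepsilon=\pm1$. The group $\mathbb Z[\pi]^\times$ is infinite. Consequently $H\ne\mathcal G(n,q)$, and $H$ has infinite index in $\mathcal G(n,q)$. For example,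
\[
\frac{x_0x_1+1}{x_0+x_1+1}\in\mathcal G(3,2)\setminus H(3,2).
\]
\end{theorem}

\begin{theorem}\label{thm:hom}
If $n\ge3$ is odd, there is a surjective homomorphism $\mathcal G(n,q)\to\mathbb Z^{(n-1)/2}$ that is trivial on $H$. Hence even the normal closure of $H$ has infinite index in $\mathcal G(n,q)$.
\end{theorem}

\begin{theorem}\label{thm:two}
We have $H(2,2)\ne\mathcal G(2,2)$. With $x=x_0$ and $y=x_1$, an element of $\mathcal G(2,2)\setminus H(2,2)$ is $g=A/B$, where
\begin{align*}
A&=(xy+y+1)(y+x^2+x)(x^2+y^2+y),\\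
B&=xy^4+x^2y^3+(x^4+x+1)y^2+(x^4+x^2+1)y+x^5+x^2+1 .
\end{align*}
\end{theorem}

The cases $n=2$, $q\ge3$ are not settled here.

To prove that an element lies outside $H$, one needs a property that the generators have and that survives composition. Each theorem uses a different one. For Theorem~\ref{thm:index} (Sections~\ref{sec:example} and \ref{sec:twisted}), elements of $H$ do not contract a hypersurface whose function field contains new constants. For Theorem~\ref{thm:hom} (Section~\ref{sec:hom}), they do not rescale certain valuations located at the points $R_z$ with $d=2$. For Theorem~\ref{thm:two} (Section~\ref{sec:two}), they are regular at the points $R_z$ with $d=3$ and $z\notin\mathbb F_2$.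

\section{Valuations, the monoid, and generators of $H$}\label{sec:prelim}

The hypothesis $\gcd(n,k)=1$ enters only through the following lemma.

\begin{lemma}\label{lem:irred}
The polynomials $X^n-q$ and $X^n+q$ are irreducible over $\mathbb Q$. In particular $1,\rho,\dots,\rho^{n-1}$ is a $\mathbb Z$-basis of $\mathbb Z[\rho]$.
\end{lemma}

\begin{proof}
By Gauss's lemma it suffices to consider a monic factor in $\mathbb Z[X]$, of degree $d\ge1$ and with constant term $c$. All complex roots have absolute value $\rho$, so $|c|^n=p^{kd}$. Thus $|c|=p^j$ with $jn=kd$, and $\gcd(n,k)=1$ gives $n\mid d$.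
\end{proof}

Without the hypothesis the composition law breaks down: for $n=2$, $q=p^2$ and $g=x_1/x_0^p$ we have $g^*=x_0^{p^2}/x_1^p=g^{-p}$, so $g$ and $g^*$ are algebraically dependent.

A \emph{valuation} of a field $E$ is a homomorphism $v\colon E^\times\to\mathbb R$ with $v(f+h)\ge\min(v(f),v(h))$, where $v(0)=\infty$. Its \emph{value group} is $v(E^\times)$, and its \emph{residue field} is $\mathcal O_v/\mathfrak m_v$, where $\mathcal O_v=\{v\ge0\}$ and $\mathfrak m_v=\{v>0\}$. If one term of a finite sum has smaller value than all the others, the sum has that value. If $F\subset E$ is a finite field, then $v=0$ on $F^\times$, which consists of roots of unity, and $F$ embeds in the residue field. If $\theta\colon E\to E$ is a field embedding, then $v\circ\theta$ is a valuation; if $\theta$ is an automorphism over $F$, then $v\circ\theta$ and $v$ have the same value group and $F$-isomorphic residue fields.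

For $a\in\mathbb Z^n$ write $t^a=\prod t_i^{a_i}$ and $\mathrm{wt}(a)=\sum a_i\rho^i$. By Lemma~\ref{lem:irred}, distinct $a$ have distinct weights.

\begin{lemma}\label{lem:monval}
Let $F\subset E$ be fields with $F$ finite, let $t_0,\dots,t_{n-1}\in E^\times$, and let $\mu\ne0$ be real.
\begin{itemize}
\item[(a)] If $v$ is a valuation of $E$ with $v(t_i)=\mu\rho^i$ for all $i$, then $v(\sum_ac_at^a)=\min\{\mu\,\mathrm{wt}(a):c_a\ne0\}$ for every finite sum with coefficients $c_a\in F$, not all zero. Hence the $t_i$ are algebraically independent over $F$, the restriction of $v$ to $F(t_0,\dots,t_{n-1})$ is determined by $\mu$, and it has value group $\mu\mathbb Z[\rho]$ and residue field $F$.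
\item[(b)] If the $t_i$ are algebraically independent over $F$, then $F(t_0,\dots,t_{n-1})$ has a valuation with $v(t_i)=\mu\rho^i$ for all $i$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The nonzero terms $c_at^a$ have pairwise distinct values $\mu\,\mathrm{wt}(a)$, which gives the formula; in particular the sum is not zero. If two polynomials $f,h$ in the $t_i$ have the same value, their terms of least value are $ct^a$ and $c't^a$ with the same $a$, so $v(f/h-c/c')=v(c'f-ch)-v(h)>0$, and the residue of $f/h$ lies in $F$.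

(b) Define $v$ on polynomials by the formula in (a). The product of the terms of least value of $f$ and $h$ has smaller value than every other product of terms, so $v(fh)=v(f)+v(h)$, and $v$ extends to fractions.
\end{proof}

Let $v_0$ be the valuation of $K$ with $v_0(x_i)=\rho^i$. The valuation $v_0\circ\sigma$ takes the value $\rho^{i+1}$ at $x_i$, also for $i=n-1$ because $\rho^n=q$. By Lemma~\ref{lem:monval}(a), $v_0\circ\sigma=\rho v_0$.

Now let $g\in K\setminus\mathbb F_q$. There is $c\in\mathbb F_q$ with $\mu=v_0(g-c)\notin\{0,\infty\}$: take $c=0$ if $v_0(g)\ne0$, and the residue of $g$ otherwise. The elements $\sigma^ig-c$ have values $\mu\rho^i$, so $g,\sigma g,\dots,\sigma^{n-1}g$ are algebraically independent by Lemma~\ref{lem:monval}(a). Let $g^\sharp\colon K\to K$ be the $\mathbb F_q$-embedding with $x_i\mapsto\sigma^ig$, so that $g^\sharp f=f\circ g$; it is the pullback along the rational map $\Phi_g=(g,\sigma g,\dots,\sigma^{n-1}g)$. It commutes with $\sigma$: both $g^\sharp\sigma$ and $\sigma g^\sharp$ send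 $x_i$ to $\sigma^{i+1}g$, for $i=n-1$ because $\sigma^ng=g^q$. Therefore $(f\circ g)^\sharp x_i=\sigma^ig^\sharp f=g^\sharp\sigma^if=g^\sharp f^\sharp x_i$, that is,
\begin{equation}\label{eq:sharp}
(f\circ g)^\sharp=g^\sharp f^\sharp .
\end{equation}
This is the associativity of $\circ$, and $x_0$ is the identity.

\begin{lemma}\label{lem:inv}
An element $g\in K\setminus\mathbb F_q$ lies in $\mathcal G(n,q)$ if and only if $\mathbb F_q(g,\sigma g,\dots,\sigma^{n-1}g)=K$, that is, if and only if $g^\sharp$ is an automorphism of $K$.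
\end{lemma}

\begin{proof}
If $h\circ g=x_0$, then $g^\sharp h^\sharp$ is the identity and $g^\sharp$ is onto. If $g^\sharp$ is onto, choose $h$ with $h\circ g=x_0$. Then $(g\circ h)\circ g=g=x_0\circ g$, and $g^\sharp$ is injective, so $g\circ h=x_0$.
\end{proof}

For $\varepsilon=\sum_{i<n}e_i\rho^i\in\mathbb Z[\rho]$ put $x^{[\varepsilon]}=\prod x_i^{e_i}$. This identifies the additive group $\mathbb Z[\rho]$ with the multiplicative group of monomials, $\sigma x^{[\varepsilon]}=x^{[\rho\varepsilon]}$, and hence $x^{[\varepsilon]}\circ x^{[\delta]}=x^{[\varepsilon\delta]}$ for $\varepsilon,\delta\ne0$. So $x^{[\varepsilon]}$ is invertible if $\varepsilon$ is a unit. Conversely, by Lemma~\ref{lem:monval}(a) the valuation $v_0$ has value group $\varepsilon\mathbb Z[\rho]$ on the field generated by the $\sigma^ix^{[\varepsilon]}$, and this field can equal $K$ only if $\varepsilon$ is a unit. This is \eqref{eq:M}, and $\mathcal M(n,q)\cong\mathbb Z[\rho]^\times$ is a group.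

The monomial $1/x_0=x^{[-1]}$ lies in $\mathcal M(n,q)$, and for $c\ne0$ we have
\[
\frac{ax_0+b}{cx_0+d}=\frac ac+\frac{bc-ad}{c^2}\cdot\frac1{x_0+d/c}.
\]
The \emph{affine maps} $ax_0+b$ with $a\ne0$ form a group. So we may work with fewer generators:
\begin{equation}\label{eq:gens}
\text{every element of $H$ is a composition of affine maps and elements of $\mathcal M(n,q)$.}
\end{equation}

Finally we recall Dirichlet's unit theorem for orders, in the form needed: if $\theta$ is an algebraic integer whose minimal polynomial has $r_1$ real roots and $r_2$ pairs of nonreal roots, then $\mathbb Z[\theta]^\times$ is the product of a finite cyclic group and $\mathbb Z^{r_1+r_2-1}$.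

\section{The case $n=3$, $q=2$ and an invariant of $H$}\label{sec:example}

Let $\mathbb F_4=\{0,1,\alpha,\bar\alpha\}$ with $\bar\alpha=\alpha^2=\alpha+1$, let $m(X)=X^2+X+1=(X+\alpha)(X+\bar\alpha)$, and let $u(z)=(z+\alpha)/(z+\bar\alpha)$. The map $u$ identifies $\mathbb P^1\setminus\{\alpha,\bar\alpha\}$ with the multiplicative group, and the transported group law has coefficients in $\mathbb F_2$. Indeed, put $a\star b=(ab+1)/(a+b+1)$. Since $\alpha^2=\alpha+1$, we have $(ab+1)+\alpha(a+b+1)=(a+\alpha)(b+\alpha)$, and the same holds for $\bar\alpha$. Thus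
\begin{equation}\label{eq:star}
a\star b+\alpha=\frac{(a+\alpha)(b+\alpha)}{a+b+1},\qquad a\star b+\bar\alpha=\frac{(a+\bar\alpha)(b+\bar\alpha)}{a+b+1},
\end{equation}
and $u(a\star b)=u(a)u(b)$. Moreover $u(a+1)=u(a)^{-1}$, and
\[
u(a^2)=\frac{a^2+\bar\alpha^2}{a^2+\alpha^2}=u(a)^{-2}:
\]
squaring exchanges $\alpha$ and $\bar\alpha$, so it acts as the power $-2$ and not as the power $2$.

Take $n=3$ and $g=x_0\star x_1$, the example of Theorem~\ref{thm:index}. Then $g^*=x_1\star x_2$ and $g^{**}=x_2\star x_0^2$. With $u_i=u(x_i)$,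
\[
u(g)=u_0u_1,\qquad u(g^*)=u_1u_2,\qquad u(g^{**})=u_2u_0^{-2},
\]
so $u(g^*)\,u(g)^{-1}u(g^{**})^{-1}=u_0$, which says that $x_0=g^*\star(g+1)\star(g^{**}+1)$. Hence $x_0$ lies in the image of $g^\sharp$; so do $x_1$ and $x_2$, because $g^\sharp$ commutes with $\sigma$. By Lemma~\ref{lem:inv}, $g\in\mathcal G(3,2)$.

To see what separates $g$ from $H$, multiply the two identities \eqref{eq:star}: $m(a\star b)=m(a)m(b)/(a+b+1)^2$. Since $m(x_0^2)=m(x_0)^2$,
\begin{equation}\label{eq:mg}
m(g)=\frac{m(x_0)m(x_1)}{(x_0+x_1+1)^2},\qquad m(g^{**})=\frac{m(x_2)m(x_0)^2}{(x_2+x_0^2+1)^2}.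
\end{equation}
Both functions vanish along the surface $m(x_0)=0$, so $\Phi_g$ contracts this surface into the curve $m(x_0)=m(x_2)=0$.

Contraction alone does not exclude $g$ from $H$. Monomials contract too: for $n=q=2$ the map $\Phi_{x_0x_1}=(x_0x_1,x_0^2x_1)$ sends the line $x_0=0$ to the origin. And in a long word in the generators, a hypersurface may first be moved onto a coordinate hyperplane and then be contracted. We need a feature of the surface $m(x_0)=0$ that is preserved along the whole word and that coordinate hyperplanes lack. Its function field $\mathbb F_4(x_1,x_2)$ contains new constants, and this is such a feature.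

Let $n$ and $q$ be arbitrary again. For an irreducible $f\in\mathbb F_q[x_0,\dots,x_{n-1}]$ let $v_f(h)$ be the exponent of $f$ in $h\in K^\times$. This is a valuation whose residue field is the fraction field of $\mathbb F_q[x_0,\dots,x_{n-1}]/(f)$. Let $S$ be the set of those $v_f$ whose residue field contains an element that is algebraic over $\mathbb F_q$ and not in $\mathbb F_q$.

\begin{lemma}\label{lem:S}
If $h\in H$ and $v\in S$, then $v\circ h^\sharp\in S$.
\end{lemma}

\begin{proof}
By \eqref{eq:sharp} and \eqref{eq:gens} we may assume that $h$ is affine or a monomial. Let $v=v_f$. The residue fields of $v$ and $v\circ h^\sharp$ are $\mathbb F_q$-isomorphic, so it suffices to show that $v\circ h^\sharp=v_{f'}$ for an irreducible polynomial $f'$. If $\theta$ is an automorphism of a unique factorization domain and $f$ is prime, then $\theta^{-1}f$ is prime, and the exponent of $f$ in $\theta(b)$ is the exponent of $\theta^{-1}f$ in $b$.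

If $h=ax_0+b$, apply this to the automorphism $h^\sharp\colon x_i\mapsto ax_i+b$ of the polynomial ring. If $h\in\mathcal M(n,q)$, then $h^\sharp$ and its inverse send monomials to monomials, so $h^\sharp$ is an automorphism of the Laurent ring $\mathbb F_q[x_0^{\pm1},\dots,x_{n-1}^{\pm1}]$. The primes of this ring are, up to units, the irreducible polynomials that are not of the form $cx_i$, and exponents are the same in both rings. The residue field of $v_{x_i}$ is a rational function field over $\mathbb F_q$, in which $\mathbb F_q$ is algebraically closed, so $v_{x_i}\notin S$. Hence $f$ is a prime of the Laurent ring and the same argument applies.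
\end{proof}

In the example, $v_{m(x_0)}\in S$. If $g$ were in $H(3,2)$, then $v_{m(x_0)}\circ g^\sharp=v_f$ for an irreducible $f$. By \eqref{eq:mg}, $v_f(m(x_2))=v_{m(x_0)}(m(g^{**}))=2$, which is impossible because $m(x_2)$ is irreducible. So $g\notin H(3,2)$.

\section{Twisted monomials}\label{sec:twisted}

We carry out the same steps for all $n$ and $q$. In general there is no short formula for the group law to exhibit coefficients in $\mathbb F_q$, so we use Galois descent from $\mathbb F_{q^2}$.

Fix $\alpha\in\mathbb F_{q^2}\setminus\mathbb F_q$, put $\bar\alpha=\alpha^q$, and let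
\[
m(X)=(X-\alpha)(X-\bar\alpha)\in\mathbb F_q[X],\qquad u(z)=\frac{z-\alpha}{z-\bar\alpha},\qquad u_i=u(x_i).
\]
Let $K_2=\mathbb F_{q^2}(x_0,\dots,x_{n-1})=\mathbb F_{q^2}(u_0,\dots,u_{n-1})$. Let $f\mapsto\bar f$ (\emph{conjugation}) be the automorphism of $K_2$ that fixes each $x_i$ and acts on $\mathbb F_{q^2}$ by $z\mapsto z^q$; its fixed field is $K$, and $[K_2:K]=2$. We extend $\sigma$, and $g^\sharp$ for $g\in\mathcal G(n,q)$, to $K_2$ by $\mathbb F_{q^2}$-linearity and keep the names. The extended $g^\sharp$ is an automorphism of $K_2$ that commutes with $\sigma$ and with conjugation, and \eqref{eq:sharp} persists. We have $\bar u_i=u_i^{-1}$, $\sigma u_i=u_{i+1}$ for $i<n-1$, and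
\[
\sigma u_{n-1}=\frac{x_0^q-\alpha}{x_0^q-\bar\alpha}=\Bigl(\frac{x_0-\bar\alpha}{x_0-\alpha}\Bigr)^q=u_0^{-q}.
\]
The sign replaces the relation $\rho^n=q$ by $\pi^n=-q$. By Lemma~\ref{lem:irred}, $1,\pi,\dots,\pi^{n-1}$ is a $\mathbb Z$-basis of $\mathbb Z[\pi]$. For $\varepsilon=\sum_{i<n}e_i\pi^i$ put $u^{[\varepsilon]}=\prod u_i^{e_i}$; this identifies $\mathbb Z[\pi]$ with the group of monomials in the $u_i$, and $\sigma u^{[\varepsilon]}=u^{[\pi\varepsilon]}$. Equation \eqref{eq:geps} reads $u(g_\varepsilon)=u^{[\varepsilon]}$. The example of Section~\ref{sec:example} is $g_{1+\pi}$, and the inverse found there corresponds to $(1+\pi)(-1+\pi-\pi^2)=-1-\pi^3=1$.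

\begin{proposition}\label{prop:geps}
Let $n\ge1$. The map $\varepsilon\mapsto g_\varepsilon$ is an injective homomorphism $\mathbb Z[\pi]^\times\to\mathcal G(n,q)$, and $g_1,g_{-1}\in\mathcal G(1,q)$.
\end{proposition}

\begin{proof}
Let $w=u^{[\varepsilon]}$ and $g=g_\varepsilon$. Since $w$ is not constant, $g=(\alpha-\bar\alpha w)/(1-w)$ is a nonconstant element of $K_2$. From $\bar w=w^{-1}$ we get $\bar g=(\bar\alpha w-\alpha)/(w-1)=g$, so $g\in K\setminus\mathbb F_q$.

Applying $\sigma^i$ to $u(g)=w$ gives $u(\sigma^ig)=u^{[\pi^i\varepsilon]}$. As $\varepsilon$ is a unit, $\varepsilon,\pi\varepsilon,\dots,\pi^{n-1}\varepsilon$ is a $\mathbb Z$-basis of $\mathbb Z[\pi]$, so every $u_j$ is a monomial in the $u(\sigma^ig)$. With $K'=\mathbb F_q(g,\sigma g,\dots,\sigma^{n-1}g)\subset K$, this gives $\mathbb F_{q^2}K'=K_2$. Hence $[K_2:K']\le2=[K_2:K]$ and $K'=K$. By Lemma~\ref{lem:inv}, $g\in\mathcal G(n,q)$.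

For a unit $\delta$, the map $g_\delta^\sharp$ sends $u_i$ to $u(\sigma^ig_\delta)=u^{[\pi^i\delta]}$, hence $u^{[\varepsilon]}$ to $u^{[\varepsilon\delta]}$. Thus $u(g_\varepsilon\circ g_\delta)=g_\delta^\sharp u(g_\varepsilon)=u(g_{\varepsilon\delta})$, and $g_\varepsilon\circ g_\delta=g_{\varepsilon\delta}$. The map is injective because $g_\varepsilon$ determines $u^{[\varepsilon]}$. Finally $g_1=x_0$, and $u(g_{-1})=u_0^{-1}$ gives $g_{-1}=\alpha+\bar\alpha-x_0$, an affine map.
\end{proof}

The next lemma replaces \eqref{eq:mg}; it is used again in Section~\ref{sec:hom}.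

\begin{lemma}\label{lem:abs}
Let $v$ be a valuation of $K_2$, let $z\in K_2\setminus\mathbb F_{q^2}$, and let $a=v(u(z))$. If $a>0$, then $v(z-\alpha)=a$ and $v(z-\bar\alpha)=0$. If $a<0$, then $v(z-\alpha)=0$ and $v(z-\bar\alpha)=-a$. In both cases $v(m(z))=|a|$.
\end{lemma}

\begin{proof}
With $w=u(z)$ we have $z-\bar\alpha=(\alpha-\bar\alpha)/(1-w)$ and $z-\alpha=w(z-\bar\alpha)$, and $v(1-w)=\min(0,a)$ for $a\ne0$.
\end{proof}

\begin{proposition}\label{prop:notinH}
Let $n\ge1$ and $\varepsilon\in\mathbb Z[\pi]^\times$. If $g_\varepsilon\in H$, then $\varepsilon=\pm1$.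
\end{proposition}

\begin{proof}
The valuation $v_{m(x_0)}$ has residue field $\mathbb F_{q^2}(x_1,\dots,x_{n-1})$, so it lies in $S$. Let $\tilde v$ be the valuation of $K_2$ given by the exponent of $x_0-\alpha$. It extends $v_{m(x_0)}$: we have $\tilde v(m(x_0))=1$, and if $x_0-\alpha$ divides a polynomial $b$ with coefficients in $\mathbb F_q$, then so does the conjugate $x_0-\bar\alpha$, hence $m(x_0)\mid b$.

Let $g=g_\varepsilon\in H$ with $\varepsilon=\sum_{i<n} e_i\pi^i$. By Lemma~\ref{lem:S}, $v_{m(x_0)}\circ g^\sharp=v_f$ for an irreducible polynomial $f$. Put $a_i=\tilde v(u(\sigma^ig))=\tilde v(u^{[\pi^i\varepsilon]})$. Since $\tilde v(u_0)=1$ and $\tilde v(u_j)=0$ for $j\ge1$, the integer $a_i$ is the coefficient of $\pi^0$ in $\pi^i\varepsilon$: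
\[
a_0=e_0,\qquad a_i=-q\,e_{n-i}\quad(1\le i\le n-1).
\]
If $a_i\ne0$, Lemma~\ref{lem:abs} gives $|a_i|=\tilde v(m(\sigma^ig))=v_f(m(x_i))\le1$, because $m(x_i)$ is an irreducible polynomial. So $|a_i|\le1$ for all $i$. As $q\ge2$, this forces $e_1=\dots=e_{n-1}=0$ and $|e_0|\le1$, and $\varepsilon\ne0$ gives $\varepsilon=\pm1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:index}]
Propositions~\ref{prop:geps} and \ref{prop:notinH} give the statements on $g_\varepsilon$. For $X^n+q$ we have $r_1+2r_2=n$, so $r_1+r_2\ge n/2>1$, and by Dirichlet's theorem $\mathbb Z[\pi]^\times$ contains an element $\varepsilon$ of infinite order. For $i\ne j$ we have $\varepsilon^{i-j}\ne\pm1$, so $g_{\varepsilon^{i-j}}\notin H$, and the cosets $g_{\varepsilon^i}H$ and $g_{\varepsilon^j}H$ are distinct. The example was treated in Section~\ref{sec:example}.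
\end{proof}

The hypothesis $n\ge3$ is used only to find units. For $n=2$ a unit $a+b\sqrt{-q}$ satisfies $a^2+qb^2=1$, so it is $\pm1$ and the construction gives nothing outside $H$.

\section{A homomorphism for odd $n$}\label{sec:hom}

Lemma~\ref{lem:S} says nothing about conjugates of $H$, since a general element of $\mathcal G(n,q)$ does not preserve $S$. To reach the normal closure we want a homomorphism, and for that we want objects on which the whole group acts. All that we know about a general $g$ is that $g^\sharp$ is an automorphism commuting with $\sigma$. So $g^\sharp$ permutes the valuations that behave like $v_0$, with $v\circ\sigma=\rho v$ and a given finite residue field. We shall see that up to scaling there are finitely many, and the scaling factors give the homomorphism.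

Let $n\ge3$ be odd. The valuations will be located at the points \eqref{eq:Rz} with $d=2$, where $\varphi(z)=z^q$, that is, at $(\xi,\xi^q,\xi,\dots,\xi)$. To pass from the coordinate $x_0-\xi$ to $x_1-\xi^q$, the extension of $\sigma$ to $K_2$ has to act on constants. Let $\tau f=\sigma\bar f$, so that $\tau=\sigma$ on $K$ and $\tau z=z^q$ for $z\in\mathbb F_{q^2}$. Each $g^\sharp$ commutes with $\tau$. For $\xi\in\mathbb P^1(\mathbb F_{q^2})$ put $t_\xi=x_0-\xi$ if $\xi\ne\infty$ and $t_\infty=1/x_0$. The elements $\tau^it_\xi$ with $0\le i<n$ are $x_i-\xi^{q^i}$, respectively $1/x_i$; they are algebraically independent and generate $K_2$ over $\mathbb F_{q^2}$. Let $v_\xi$ be the valuation of $K_2$ with $v_\xi(\tau^it_\xi)=\rho^i$ given by Lemma~\ref{lem:monval}. It has value group $\mathbb Z[\rho]$ and residue field $\mathbb F_{q^2}$. For a valuation $v$ with this residue field, the \emph{residue} of $f$ in $\mathbb P^1(\mathbb F_{q^2})$ is understood to be $\infty$ if $v(f)<0$.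

\begin{lemma}\label{lem:class}
The valuations $v$ of $K_2$ with residue field $\mathbb F_{q^2}$ and $v\circ\tau=\rho v$ are the $\lambda v_\xi$ with $\lambda>0$ and $\xi\in\mathbb P^1(\mathbb F_{q^2})$. Here $\xi$ is the residue of $x_0$ and $\lambda=v(t_\xi)$. Moreover $v_\xi(\bar f)=v_{\bar\xi}(f)$ for all $f$.
\end{lemma}

\begin{proof}
Since $n$ is odd, $\xi^{q^n}=\xi^q$ and $\tau^nt_\xi=x_0^q-\xi^{q}=t_\xi^q$ for $\xi\neq\infty$; also $\tau^nt_\infty=t_\infty^q$. So $v_\xi\circ\tau$ takes the value $\rho^{i+1}$ at $\tau^it_\xi$ for $0\le i<n$, and $v_\xi\circ\tau=\rho v_\xi$ by Lemma~\ref{lem:monval}(a). Conversely, given $v$, let $\xi$ be the residue of $x_0$. Then $\lambda=v(t_\xi)>0$ and $v(\tau^it_\xi)=\lambda\rho^i$, so $v=\lambda v_\xi$ by Lemma~\ref{lem:monval}(a). Finally, conjugation sends $\tau^it_{\bar\xi}$ to $\tau^it_\xi$, so $f\mapsto v_\xi(\bar f)$ takes the value $\rho^i$ at $\tau^it_{\bar\xi}$ and equals $v_{\bar\xi}$.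
\end{proof}

Let $g\in\mathcal G(n,q)$. The valuation $v_\xi\circ g^\sharp$ satisfies the conditions of Lemma~\ref{lem:class}, so
\begin{equation}\label{eq:lambda}
v_\xi\circ g^\sharp=\lambda_\xi(g)\,v_{g\cdot\xi},
\end{equation}
where $g\cdot\xi$ is the residue of $g$ for $v_\xi$, and $\lambda_\xi(g)=v_\xi(g-g\cdot\xi)$ if $g\cdot\xi\ne\infty$. Comparing value groups gives $\mathbb Z[\rho]=\lambda_\xi(g)\mathbb Z[\rho]$, so $\lambda_\xi(g)$ lies in the group $\mathbb Z[\rho]^\times_{>0}$ of positive units. By \eqref{eq:sharp}, $v_\xi\circ(g\circ h)^\sharp=v_\xi\circ h^\sharp\circ g^\sharp$, hence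
\begin{equation}\label{eq:cocycle}
(g\circ h)\cdot\xi=g\cdot(h\cdot\xi),\qquad\lambda_\xi(g\circ h)=\lambda_{h\cdot\xi}(g)\,\lambda_\xi(h).
\end{equation}
So $\mathcal G(n,q)$ acts on $\mathbb P^1(\mathbb F_{q^2})$. Since $g^\sharp$ commutes with conjugation, \eqref{eq:lambda} and the last part of Lemma~\ref{lem:class} give $g\cdot\bar\xi=\overline{g\cdot\xi}$ and $\lambda_{\bar\xi}(g)=\lambda_\xi(g)$. Thus $g$ preserves the set $\mathbb P^1(\mathbb F_q)$ of points fixed by conjugation, hence also its complement $\Xi=\mathbb F_{q^2}\setminus\mathbb F_q$, and it permutes the conjugate pairs in $\Xi$. By \eqref{eq:cocycle},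
\[
\Lambda(g)=\prod_{\{\xi,\bar\xi\}\subset\Xi}\lambda_\xi(g)
\]
is a homomorphism $\Lambda\colon\mathcal G(n,q)\to\mathbb Z[\rho]^\times_{>0}$. The rational points are left out because they detect the monomials: $v_0(x^{[\varepsilon]})=\varepsilon$, so $\lambda_0(x^{[\varepsilon]})=|\varepsilon|$. At a point where all factors of a monomial are units the scaling factor is $1$, by the following lemma.

\begin{lemma}\label{lem:one}
Let $v$ be a valuation of $K_2$. Let $z_i\in K_2$ and $\zeta_i\in\mathbb F_{q^2}^\times$ satisfy $v(z_i-\zeta_i)=\rho^i$ for $0\le i<n$, and let $\sum_{i<n}\pm e_i\rho^i$ be a unit of $\mathbb Z[\rho]$ for some choice of signs. Then $v\bigl(\prod z_i^{e_i}-\prod\zeta_i^{e_i}\bigr)=1$.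
\end{lemma}

\begin{proof}
The ring homomorphism $\mathbb Z[\rho]\cong\mathbb Z[X]/(X^n-q)\to\mathbb F_p$ with $\rho\mapsto0$ sends units to units, so $p\nmid e_0$. Write $z_i=\zeta_i(1+s_i)$ with $v(s_i)=\rho^i$. For $v(s)>0$ and $e\in\mathbb Z$ we have $(1+s)^e-1-es\in s^2\mathcal O_v$: for $e\ge0$ by the binomial theorem, and for $e<0$ because $1-(1+es)(1+s)^{-e}$ is a polynomial in $s$ divisible by $s^2$. Hence $\prod(1+s_i)^{e_i}=1+e_0s_0+r$ with $v(r)\ge\min(2,\rho)>1=v(e_0s_0)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hom}]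
First we show that $\Lambda$ is trivial on $H$. Let $\xi\in\Xi$. For $h=ax_0+b$ we have $h-(a\xi+b)=at_\xi$, so $\lambda_\xi(h)=1$. For $h\in\mathcal M(n,q)$, Lemma~\ref{lem:one} with $z_i=x_i$ and $\zeta_i=\xi^{q^i}\ne0$ gives $\lambda_\xi(h)=1$. By \eqref{eq:gens}, $\Lambda(H)=1$.

Next we show that $\Lambda(g_\varepsilon)=|\varepsilon|$. As $n$ is odd, we may take $\pi=-\rho$, so that $\mathbb Z[\pi]=\mathbb Z[\rho]\subset\mathbb R$. Let $g=g_\varepsilon$ with $\varepsilon=\sum_{i<n} e_i\pi^i$.

At $\xi=\alpha$ we have $v_\alpha(u_0)=1$, since $x_0-\bar\alpha$ has the nonzero residue $\alpha-\bar\alpha$. From $\tau u_i=u_{i+1}^{-1}$ for $i<n-1$ we get $v_\alpha(u_{i+1})=-\rho\,v_\alpha(u_i)$, so $v_\alpha(u_i)=\pi^i$ and $v_\alpha(u(g))=\varepsilon\ne0$. By Lemma~\ref{lem:abs}, $g\cdot\alpha=\alpha$ if $\varepsilon>0$, $g\cdot\alpha=\bar\alpha$ if $\varepsilon<0$, and $\lambda_\alpha(g)=|\varepsilon|$ in both cases.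

Let $\xi\in\Xi'=\Xi\setminus\{\alpha,\bar\alpha\}$. For $\eta\in\Xi'$ and $z\in K_2\setminus\mathbb F_{q^2}$ with residue $\eta$ for $v_\xi$,
\begin{equation}\label{eq:udiff}
u(z)-u(\eta)=\frac{(\alpha-\bar\alpha)(z-\eta)}{(z-\bar\alpha)(\eta-\bar\alpha)},\qquad\text{so}\qquad v_\xi(u(z)-u(\eta))=v_\xi(z-\eta).
\end{equation}
Taking $z=x_i$ and $\eta=\xi^{q^i}$, we see that Lemma~\ref{lem:one} applies to $z_i=u_i$ and $\zeta_i=u(\xi^{q^i})\ne0$; it gives $v_\xi(u(g)-\zeta)=1$ for $\zeta=\prod\zeta_i^{e_i}$. Since $g$ permutes $\Xi$ and preserves $\{\alpha,\bar\alpha\}$, the residue $\eta=g\cdot\xi$ of $g$ lies in $\Xi'$. By \eqref{eq:udiff} with $z=g$, the residue $\zeta$ of $u(g)$ equals $u(\eta)$, and $\lambda_\xi(g)=v_\xi(g-\eta)=1$.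

So $\Lambda(g_\varepsilon)=|\varepsilon|$, and $\Lambda$ maps onto $\mathbb Z[\rho]^\times_{>0}$. This group has index $2$ in $\mathbb Z[\rho]^\times$ and is torsion-free. For odd $n$ the polynomial $X^n-q$ has $r_1=1$ and $r_2=(n-1)/2$, so $\mathbb Z[\rho]^\times_{>0}\cong\mathbb Z^{(n-1)/2}$ by Dirichlet's theorem. The kernel of $\Lambda$ is a normal subgroup of infinite index that contains $H$.
\end{proof}

\begin{example}
For $n=3$, $q=2$ there is one pair, and $\Lambda=\lambda_\alpha$. For $g=x_0\star x_1$, put $t_0=x_0+\alpha$ and $t_1=x_1+\bar\alpha$, of values $1$ and $\rho=\sqrt[3]2$. By \eqref{eq:star}, $g+\bar\alpha=(t_0+1)t_1/(t_0+t_1)$, so $g\cdot\alpha=\bar\alpha$ and $\Lambda(g)=\sqrt[3]2-1=|1+\pi|$.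
\end{example}

\begin{remark}
For even $n$ the valuations disappear. Then $\tau^nt_\xi=x_0^q-\xi=(x_0-\bar\xi)^q$, so $v\circ\tau=\rho v$ and $v(x_0-\xi)>0$ imply $v(x_0-\bar\xi)>0$, hence $\xi=\bar\xi$.
\end{remark}

\section{The case $n=q=2$}\label{sec:two}

Here $K=\mathbb F_2(x,y)$, and $f^*(x,y)=f(y,x^2)$ is the pullback along $\phi(x,y)=(y,x^2)$. For $n=2$ the admissible degrees $d$ in \eqref{eq:Rz} are odd. At $d=1$ monomials need not be regular ($y/x$ is not regular at the origin), so we look at $d=3$, where $\varphi(z)=z^4$.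

\subsection*{Elements of $H$ are regular at six points}

Let $\mathcal R=\{(\beta,\beta^4):\beta\in\mathbb F_8\setminus\mathbb F_2\}$. We call $f\in K$ \emph{regular} at $R\in\mathcal R$ if $f=a/b$ with $a,b\in\mathbb F_2[x,y]$ and $b(R)\ne0$.

\begin{lemma}\label{lem:reg}
If $h\in H(2,2)$ and $R\in\mathcal R$, then $h$ and $h^*$ are regular at $R$, and $\Phi_h(R)\in\mathcal R$.
\end{lemma}

\begin{proof}
If $h,h^*$ are regular at $R$ and $f,f^*$ are regular at $\Phi_h(R)$, then $f\circ h$ and $(f\circ h)^*=f^*\circ h$ are regular at $R$, and $\Phi_{f\circ h}(R)=\Phi_f(\Phi_h(R))$. By \eqref{eq:gens} it suffices to treat $h=x+1$ and monomials. The map $\Phi_{x+1}$ sends $(\beta,\beta^4)$ to $(\beta+1,(\beta+1)^4)$. Let $h=x^ay^b$ with $a+b\sqrt2\in\mathbb Z[\sqrt2]^\times$. Then $h$ and $h^*=x^{2b}y^a$ are regular where $xy\ne0$, and $\beta^7=1$ gives $\Phi_h(\beta,\beta^4)=(\beta^{a+4b},\beta^{4a+2b})=(\delta,\delta^4)$ with $\delta=\beta^{a+4b}$. The ring homomorphism $\mathbb Z[\sqrt2]\to\mathbb F_7$ with $\sqrt2\mapsto4$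 sends units to units, so $7\nmid a+4b$. Since $\beta$ has order $7$, we get $\delta\ne1$, and $\delta\in\mathbb F_8\setminus\mathbb F_2$.
\end{proof}

So we look for a global $\mathcal P$-form $A/B$ with $A$ and $B$ coprime and vanishing at points of $\mathcal R$. Invertibility will be proved by counting the generic fiber of $\Phi_g$ as an intersection of two curves.

\subsection*{Intersection numbers}

Let $\Omega$ be an algebraically closed field. For a point $R$ of a smooth surface over $\Omega$, with local ring $\mathcal O_R$ and local coordinates $s,t$, and for $F,G\in\mathcal O_R$ without common factor, $I_R(F,G)=\dim_\Omega\mathcal O_R/(F,G)$. All our local equations are polynomials in $s,t$. For $j=1,2$ let $o_j(F)$ be the minimum of $a+jb$ over the monomials $s^at^b$ that occur in $F$. Then $o_1(F)$ is the multiplicity of $F$ at $R$, and $o_j(FG)\ge o_j(F)+o_j(G)$, $o_j(F+G)\ge\min(o_j(F),o_j(G))$. We use three textbook facts.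
\begin{itemize}
\item[(I1)] (B\'ezout's theorem on $\mathbb P^1\times\mathbb P^1$.) A nonzero polynomial $F(X,Y)$ with $\deg_XF\le a$ and $\deg_YF\le b$ defines a curve of bidegree $(a,b)$. Its local equation at $(\infty,\infty)$ is $s^at^bF(1/s,1/t)$, and it contains the line $X=\infty$ (or $Y=\infty$) if and only if $\deg_XF<a$ (or $\deg_YF<b$). For two curves of bidegrees $(a,b)$ and $(a',b')$ without common component, $\sum_RI_R=ab'+a'b$.
\item[(I2)] $I_R(F,G)\ge o_1(F)\,o_1(G)$.
\item[(I3)] (Noether's formula.) $I_R(F,G)=o_1(F)\,o_1(G)+\sum_{R'}I_{R'}(F',G')$, where $R'$ runs over the points of the exceptional curve of the blowup of $R$ and $F',G'$ are the strict transforms. In the chart $t=st'$ we have $F'=s^{-o_1(F)}F(s,st')$.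
\end{itemize}

\begin{lemma}\label{lem:14}
If $o_1(F)\ge3$, $o_2(F)\ge4$, $o_1(G)\ge4$ and $o_2(G)\ge6$, then $I_R(F,G)\ge14$.
\end{lemma}

\begin{proof}
If $o_1(F)\ge4$ or $o_1(G)\ge5$, then $I_R\ge15$ by (I2). Otherwise $o_1(F)=3$ and $o_1(G)=4$. A monomial $s^at^b$ of $F$ becomes $s^{a+b-3}t'^b$ in $F'$, of degree $a+2b-3\ge1$, and a monomial $s^at^b$ of $G$ becomes $s^{a+b-4}t'^b$ in $G'$, of degree $a+2b-4\ge2$. By (I3) and (I2) at the point $s=t'=0$, we get $I_R\ge3\cdot4+1\cdot2$.
\end{proof}

\subsection*{Four base points}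

If $A,B$ have bidegree $(d,e)$, then $A^*,B^*$ have bidegree $(2e,d)$, and a member of the pencil spanned by $A,B$ meets a member of the pencil spanned by $A^*,B^*$ in $d^2+2e^2$ points. For $\Phi_{A/B}$ to be birational, all but one of these have to be absorbed by common zeros of $A$ and $B$. Let $C=x^3+x+1$ and let $\mathcal B$ consist of the three points $(\beta,\beta^4)$ with $C(\beta)=0$, with coordinates $s=x-\beta$, $t=y-\beta^4$, and the point $(\infty,\infty)$, with coordinates $s=1/x$, $t=1/y$. The map $\phi$ permutes $\mathcal B$: it fixes $(\infty,\infty)$ and sends $(\beta,\beta^4)$ to $(\beta^4,\beta^2)=(\beta^4,(\beta^4)^4)$, where $C(\beta^4)=C(\beta)^4=0$. It pulls the coordinates $s,t$ at $\phi(R)$ back to $t,s^2$ at $R$, so a monomial $s^at^b$ becomes $s^{2b}t^a$. For a local equation $F$ at $\phi(R)$ this gives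
\begin{equation}\label{eq:orders}
o_1(F\circ\phi)=o_2(F),\qquad o_2(F\circ\phi)=2\,o_1(F).
\end{equation}
This is why $o_1$ and $o_2$ are prescribed together: $o_1\ge3$, $o_2\ge4$ for $A,B$ yields $o_1\ge4$, $o_2\ge6$ for $A^*,B^*$, and Lemma~\ref{lem:14} applies.

Two counts single out the bidegree $(5,4)$. First, $5^2+2\cdot4^2=57=4\cdot14+1$. Second, the conditions $o_1\ge3$, $o_2\ge4$ exclude the seven monomials $1,s,t,s^2,st,t^2,s^3$, so at four points they impose at most $28$ linear conditions on the $30$ coefficients of a polynomial of bidegree $(5,4)$, and at least a pencil remains. The polynomials $A$ and $B$ of Theorem~\ref{thm:two} have bidegree $(5,4)$, and we now verify that they satisfy these conditions. Write $A=A_1A_2A_3$ with the factors in the order of the theorem.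

\begin{lemma}\label{lem:AB}
The polynomials $A$ and $B$ are coprime in $\mathbb F_2[x,y]$. At each point of $\mathcal B$, the local equations of $A$ and $B$, in bidegree $(5,4)$, satisfy $o_1\ge3$ and $o_2\ge4$, and those of $A^*$ and $B^*$, in bidegree $(8,5)$, satisfy $o_1\ge4$ and $o_2\ge6$.
\end{lemma}

\begin{proof}
\emph{Coprimality.} The factors $A_1=(x+1)y+1$ and $A_2=y+x^2+x$ are linear in $y$ with coprime coefficients, and $A_3=x^2+y(y+1)$ satisfies Eisenstein's criterion at the prime $y$; so all three are irreducible. We have $A_1(0,1)=A_2(0,0)=A_3(0,0)=0$, while $B(0,y)=y^2+y+1$ takes the value $1$ at $y=0$ and $y=1$. So no $A_i$ divides $B$.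

\emph{The points $(\beta,\beta^4)$.} Put $Z=y+x^4=t+s^4$. Then $o_1(Z)=1$, $o_2(Z)=2$, and $o_1(C),o_2(C)\ge1$ since $s$ divides $C$. From $(x^2+x+1)C=x^5+x^4+1$, $xC=x^4+x^2+x$ and $x^2C^2=x^8+x^4+x^2$ we get
\[
A_1=(x+1)Z+(x^2+x+1)C,\qquad A_2=Z+xC,\qquad A_3=Z+Z^2+x^2C^2 .
\]
So $o_1(A)\ge1+1+1$ and $o_2(A)\ge1+1+2$. For $B$ we claim that
\begin{equation}\label{eq:B}
B=(x^5+x^2+1)C^4+(x^4+1)C^2Z+(x^3+1)CZ^2+x^2Z^3+xZ^4 ,
\end{equation}
where the five terms have $o_1\ge4,3,3,3,4$ and $o_2\ge4,4,5,6,8$. To check \eqref{eq:B}, use $C^4=x^{12}+x^4+1$, $(x^4+1)C^2=x^{10}+x^4+x^2+1$, $(x^3+1)C=x^6+x^4+x+1$, and $Z^2=y^2+x^8$, $Z^3=y^3+x^4y^2+x^8y+x^{12}$, $Z^4=y^4+x^{16}$. On the right side the coefficients of $y^4$ and $y^3$ are $x$ and $x^2$; that of $y^2$ is $(x^6+x^4+x+1)+x^6$; that of $y$ is $(x^{10}+x^4+x^2+1)+x^{10}$. For $y^0$, the first term gives $x^5+x^2+1+E$ with $E=x^{17}+x^{14}+x^{12}+x^9+x^6+x^4$, and the other four give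
\[
(x^{14}+x^8+x^6+x^4)+(x^{14}+x^{12}+x^9+x^8)+x^{14}+x^{17}=E .
\]

\emph{The point $(\infty,\infty)$.} The local equation $s^5t^4A$ is the product of
\[
stA_1=1+s+st,\qquad s^2tA_2=s^2+t+st,\qquad s^2t^2A_3=s^2+t^2+s^2t,
\]
so $o_1\ge0+1+2$ and $o_2\ge0+2+2$. A monomial $x^iy^j$ of $B$ gives $s^{5-i}t^{4-j}$, and the conditions read $i+j\le6$ and $i+2j\le9$. For $j=4,3,2,1,0$ the largest $i$ occurring in $B$ is $1,2,4,4,5$, so both hold.

\emph{The polynomials $A^*,B^*$.} Their local equations at $R$ are the pullbacks of those of $A,B$ at $\phi(R)$; at $(\infty,\infty)$, the pullback of $s^5t^4A$ is $s^8t^5A^*$. Apply \eqref{eq:orders}.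
\end{proof}

\subsection*{The count}

\begin{proposition}\label{prop:count}
For $g=A/B$ we have $\mathbb F_2(g,g^*)=K$.
\end{proposition}

\begin{proof}
Since $g$ is not constant, $g$ and $g^*$ are algebraically independent, so $L=\mathbb F_2(g,g^*)$ has finite degree $N=[K:L]$. Let $\Omega$ be an algebraic closure of $L$, let $X,Y$ be indeterminates, regard $A,B,A^*,B^*$ as polynomials in $X,Y$, and put
\[
F=A-gB,\qquad G=A^*-g^*B^*\qquad\text{in } L[X,Y].
\]

\emph{Step 1: $N=\sum I_R(F,G)$, the sum over the $R\in\Omega^2$ with $BB^*(R)\ne0$.} Let $D=BB^*$. Since $\mathbb F_2[g,g^*]$ is a polynomial ring, the relations $F=G=0$ in $\mathbb F_2[g,g^*][X,Y,1/D]$ merely eliminate $g$ and $g^*$, so $X\mapsto x$, $Y\mapsto y$ maps $\mathbb F_2[g,g^*][X,Y,1/D]/(F,G)$ isomorphically onto the subring $\mathbb F_2[x,y,1/D(x,y)]$ of $K$. Inverting the nonzero elements of $\mathbb F_2[g,g^*]$, we find that $L[X,Y,1/D]/(F,G)$ is isomorphic to a subring $T$ of $K$ that contains $L$, $x$ and $y$. A domain that is algebraic over a field is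 a field, so $T=K$. Hence $\Omega[X,Y,1/D]/(F,G)$ has dimension $N$ over $\Omega$. Such an algebra is the product of its local rings $\mathcal O_R/(F,G)$, which gives the claim.

\emph{Step 2: the curves $F$, of bidegree $(5,4)$, and $G$, of bidegree $(8,5)$, have no common component.} The coefficient of $X^5$ in $F$ is $Y-g$, and that of $Y^4$ is $X+1-gX$. Both are nonzero, so $F$ contains no line at infinity. Any other common component would give infinitely many common zeros in $\Omega^2$. There are at most $N$ of them with $D\ne0$. One with $B=0$ has $A=0$. By Gauss's lemma $A$ and $B$ are coprime in $\mathbb F_2(X)[Y]$ and in $\mathbb F_2(Y)[X]$, so the ideal $(A,B)$ contains a nonzero polynomial in $X$ and one in $Y$, and the set $W=\{A=B=0\}\subset\Omega^2$ is finite. A common zero with $B^*=0$ has $A^*=0$, so it lies in $\phi^{-1}(W)$, which is finite because $\phi$ is injective on $\Omega^2$ in characteristic $2$.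

\emph{Step 3.} By (I1), $\sum_RI_R(F,G)=5\cdot5+8\cdot4=57$. By Lemmas~\ref{lem:AB} and \ref{lem:14}, each point of $\mathcal B$ contributes at least $14$. None of them occurs in Step 1, since $B$ vanishes at the three affine points. So $1\le N\le57-4\cdot14=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
By Proposition~\ref{prop:count} and Lemma~\ref{lem:inv}, $g\in\mathcal G(2,2)$. Suppose that $g\in H$, and let $R=(\beta,\beta^4)$ with $C(\beta)=0$, a point of $\mathcal R$. By Lemma~\ref{lem:reg}, $g=a/b$ with $b(R)\ne0$. Then $Ab=aB$, and $B$ divides $b$ because $A$ and $B$ are coprime. But $B(R)=0$, so $b(R)=0$, a contradiction.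
\end{proof}

\begin{remark}
For $n=2$ and any admissible $q$, the proof of Lemma~\ref{lem:reg} works for the points $(\beta,\beta^{q^2})$ with $\beta\in\mathbb F_{q^3}\setminus\mathbb F_q$: the homomorphism $\mathbb Z[\sqrt q]\to\mathbb Z/(q^3-1)$ with $\sqrt q\mapsto q^2$ shows that an invertible monomial permutes $\mathbb F_{q^3}^\times$, and it maps $\mathbb F_q^\times$ into itself. The part of the argument that is tied to $q=2$ is the element $g$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Hou}
Xiang-dong Hou, \emph{On Global $\mathcal P$-Forms}, arXiv:1405.4816 (2014).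

\end{thebibliography}
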